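# Perfect matchings in random lifts of regular multigraphs

## 1. A concave function on the simplex

All logarithms are natural and $0\log 0=0$. Let $A$ be a finite set with $d\ge 2$ elements, and let $\Delta_A$ be the simplex of probability vectors $y=(y_a)_{a\in A}$. Write $H$ for Shannon entropy, so $H(y)=-\sum_a y_a\log y_a$, and for $0\le y\le 1$ put
$$h(y)=-y\log y-(1-y)\log(1-y),\qquad \theta(y)=-y\log y+(1-y)\log(1-y).$$
The object on which everything turns is
$$\Psi_A(y)=H(y)-\tfrac12\sum_{a\in A}h(y_a)=\tfrac12\sum_{a\in A}\theta(y_a)\qquad(y\in\Delta_A).$$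
The two expressions agree because $-y\log y-\frac12h(y)=\frac12\theta(y)$.

For $d=2$ the two coordinates are $y$ and $1-y$, and $\theta(1-y)=-\theta(y)$, so $\Psi_A\equiv0$. For $d=3$ the function vanishes on the boundary of the triangle: on the side $(y,1-y,0)$ it equals $\frac12(\theta(y)+\theta(1-y)+\theta(0))=0$. At the center it equals $\frac32\theta(\frac13)=\frac12\log 3+\log\frac23=\frac12\log\frac43>0$.

Is $\Psi_A$ concave? The derivatives are
$$\theta'(y)=-2-\log\big(y(1-y)\big),\qquad \theta''(y)=-\frac{1-2y}{y(1-y)} .$$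
So $\theta$ is concave on $[0,\frac12]$ but strictly convex on $[\frac12,1]$, and adding up one-variable concavity fails as soon as one coordinate exceeds $\frac12$. At most one coordinate can exceed $\frac12$, and the constraint $\sum_a y_a=1$ lets the other coordinates compensate for it, provided there are at least two of them.

**Lemma 1.** If $|A|\ge3$, then $\Psi_A$ is concave on $\Delta_A$, and at every interior point its Hessian is negative definite on $\{z\in\mathbb R^A:\sum_a z_a=0\}$.

**Proof.** Let $A=\{1,\dots,d\}$, let $y$ be interior, $z\ne0$, $\sum_kz_k=0$. We must show $\sum_k\theta''(y_k)z_k^2<0$.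

Suppose first that all $y_k\le\frac12$. Then every term is $\le0$. At most one $y_k$ equals $\frac12$, because two of them would leave nothing for the third positive coordinate. Since $z$ has at least two nonzero coordinates, some $k$ has $z_k\neq0$ and $y_k<\frac12$, and that term is negative.

Suppose now that $y_1>\frac12$, and put $t=1-y_1=\sum_{k\ge2}y_k<\frac12$. For $y\in(0,\frac12)$ let $\beta(y)=y(1-y)/(1-2y)=-1/\theta''(y)$. The function $\beta(y)/y=(1-y)/(1-2y)$ has derivative $(1-2y)^{-2}>0$, so it is strictly increasing. There are at least two indices $k\ge2$ and all $y_k>0$, so $y_k<t$ for each of them, and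
$$\sum_{k\ge2}\beta(y_k)<\sum_{k\ge2}y_k\,\frac{\beta(t)}t=\beta(t)=\frac{t(1-t)}{1-2t}=\frac{y_1(1-y_1)}{2y_1-1}=\frac1{\theta''(y_1)} .$$
By Cauchy–Schwarz,
$$z_1^2=\Big(\sum_{k\ge2}z_k\Big)^2\le\sum_{k\ge2}\beta(y_k)\;\sum_{k\ge2}\frac{z_k^2}{\beta(y_k)} .$$
The last sum is positive, since $z\neq0$ and $\sum z_k=0$ force some $z_k\ne0$ with $k\ge2$. Multiplying by $\theta''(y_1)>0$ and using the strict bound on $\sum\beta(y_k)$,
$$\theta''(y_1)z_1^2<\sum_{k\ge2}z_k^2/\beta(y_k)=-\sum_{k\ge2}\theta''(y_k)z_k^2 .$$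
This is the claim. Concavity on the interior extends to $\Delta_A$ by continuity. $\square$

**What the function is for.** We shall count perfect matchings in a random graph $L$ built over a fixed base graph $G$ by replacing each vertex by $n$ copies. A perfect matching of $L$ makes each copy of a vertex $v$ choose one of the edges at $v$. If a proportion $y_e$ of the copies chooses $e$, there are about $e^{nH(y)}$ ways to choose at $v$, and the two ends of each edge $e$ agree with probability about $e^{-nh(y_e)}$. If we charge half of this cost to each end, the exponential growth rate contributed by $v$ is exactly $\Psi_{E_v}(y)$. Lemma 1 identifies the dominant proportions for one matching. Section 6 shows that, with the chain rule for entropy, it does the same for pairs, triples and $r$-tuples of matchings, although the corresponding function for pairs is not concave.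

## 2. Random lifts and the limit law

Throughout, $G=(V,E)$ is a fixed connected multigraph without loops. $E_v$ is the set of edges at $v$, $d_v=|E_v|$, and $B\in\{0,1\}^{V\times E}$ is the incidence matrix.

**Definition (random lift).** A random $n$-lift $L$ of $G$ is obtained by replacing each $v\in V$ by the fibre $\{v\}\times[n]$ and each edge $e=uv$ by a uniformly random perfect matching between the fibres of $u$ and $v$, independently for distinct edges. We write $X=X_G$ for the number of perfect matchings of $L$, and let $n\to\infty$ with $n|V|$ even.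

Every vertex of $L$ over $v$ has exactly one lift edge over each $e\in E_v$. Take $G=K_2^3$, two vertices joined by three parallel edges. For $n=1$ the lift is $G$ and $X=3$. For $n=2$ each edge is replaced by one of the two matchings of $K_{2,2}$. With probability $\frac14$ all three agree, $L$ is two copies of $K_2^3$ and $X=9$. Otherwise one matching of $K_{2,2}$ appears doubled and the other once, and $X=2\cdot2+1\cdot1=5$. So $\mathbb EX=\frac94+\frac{15}4=6$.

**Definition (walks).** A *walk* of length $k\ge2$ is a non-backtracking closed walk $\omega=(v_0,e_1,v_1,\dots,e_k,v_k=v_0)$: $e_t$ joins $v_{t-1}$ and $v_t$, and $e_{t+1}\neq e_t$ for all $t$, indices cyclic (so $e_1\ne e_k$). Parallel edges count as distinct. We write $|\omega|=k$, $w_k$ for the number of walks of length $k$, and $\lambda_k=w_k/(2k)$. Equivalently $w_k=\operatorname{tr}(R^k)$, where $R$ is the non-backtracking matrix on directed edges.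

In $K_2^3$ we have $w_2=2\cdot3\cdot2=12$ and $\lambda_2=3$. In $K_4$ we have $\lambda_2=0$, $w_3=4\cdot 6=24$ and $\lambda_3=4$.

**The question.** What is the limit law of $X_G/\mathbb EX_G$? For $G=K_4$ and $G=K_2^3$ it is known that, with $\delta_k=(-1/2)^k$ and independent $Y_k\sim\mathrm{Po}(\lambda_k)$, the limit in distribution is $\prod_{k\ge2}(1+\delta_k)^{Y_k}e^{-\lambda_k\delta_k}$. The problem, from Catherine Greenhill, Svante Janson, Andrzej Rucinski, "On the number of perfect matchings in random lifts", arXiv:0907.0958 (2009), is to prove or disprove the conjecture that the analogous statement holds for every connected loopless $d$-regular multigraph with $d\ge3$. It does.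

**Theorem 2.** For every connected loopless $d$-regular multigraph $G$, $d\ge3$, with $\delta_k=(-1/(d-1))^k$ and independent $Y_k\sim\mathrm{Po}(\lambda_k)$,
$$\frac{X_G}{\mathbb EX_G}\xrightarrow{d}W=\prod_{k\ge2}(1+\delta_k)^{Y_k}e^{-\lambda_k\delta_k}.$$

The proof works for base graphs that need not be regular. Put $\Psi_v=\Psi_{E_v}$, $\Delta_v=\Delta_{E_v}$ and
$$f(z)=\sum_{e\in E}\theta(z_e),\qquad\mathcal P=\{z\in[0,1]^E:Bz=\mathbf 1\}.$$
For $z\in\mathcal P$ the vector $z_v=(z_e)_{e\in E_v}$ lies in $\Delta_v$, and since each edge has two ends, $f(z)=\sum_v\Psi_v(z_v)$.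

**Hypothesis (H).** $G$ is connected and loopless, all $d_v\ge3$, and $f$ has a maximizer $x$ on $\mathcal P$ with $0<x_e<1$ for all $e$. This $x$ is fixed from now on.

For a walk $\omega$ of length $k$ put
$$\delta_\omega=(-1)^k\prod_{t=1}^k\frac{x_{e_t}}{1-x_{e_t}} .$$
Let $\mathcal C$ be the countable set of classes of walks modulo cyclic shift and reversal, enumerated by nondecreasing length. The number $\delta_\omega$ depends only on the class. For a class $c$ of walks of length $k$ write $\delta_c=\delta_\omega$ ($\omega\in c$), $\lambda_c=|c|/(2k)>0$, and let $Y_c\sim\mathrm{Po}(\lambda_c)$ be independent. In $K_2^3$ with $x\equiv\frac13$ there are three classes of length $2$, one for each pair of edges. Each contains $4$ walks, so $\lambda_c=1$ and $\delta_c=\frac14$, and the three values $\lambda_c$ add up to $\lambda_2=3$.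

**Theorem 3.** Assume (H). Then:

1. $X/\mathbb EX\xrightarrow{d}W:=\prod_{c\in\mathcal C}(1+\delta_c)^{Y_c}e^{-\lambda_c\delta_c}$.
2. For each $r\ge1$, $\dfrac{\mathbb EX^r}{(\mathbb EX)^r}\to\mathbb EW^r=\exp\Big(\sum_c\lambda_c\big[(1+\delta_c)^r-1-r\delta_c\big]\Big)<\infty$.
3. $0<W<\infty$ a.s.; hence $\mathbb P(X>0)\to1$.

**Theorem 3 implies Theorem 2.** Let $G$ be $d$-regular, $d\ge3$, and $x\equiv1/d\in\mathcal P$. By Lemma 1, $f(z)=\sum_v\Psi_v(z_v)$ is concave on $\mathcal P$. The gradient of $f$ at $x$ is the constant vector $\theta'(1/d)\mathbf 1$, and for $z\in\ker B$ we have $\sum_ez_e=\frac12\sum_v(Bz)_v=0$. So the derivative of $f$ at $x$ vanishes along $\mathcal P$, $x$ is a maximizer, and (H) holds. Now $x_e/(1-x_e)=1/(d-1)$, so $\delta_c=(-1/(d-1))^k=\delta_k$ depends only on the length $k$, and $\sum_{c\text{ of length }k}\lambda_c=w_k/(2k)=\lambda_k$. With $Y_k=\sum_{c\text{ of length }k}Y_c\sim\mathrm{Po}(\lambda_k)$ (and $Y_k=0$ if there is no such $c$), the partial products of the two formulas over lengths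 $\le K$ agree for every $K$, hence so do the infinite products. $\square$

**An irregular example satisfying (H).** Take $K_4$ with the edge $12$ doubled. By concavity we may average a maximizer over the automorphism group, so some maximizer has value $\alpha$ on each $12$-edge, one value on $34$, and one value on the other four edges. The constraint at vertex $1$ makes the last value $\frac12-\alpha$, and the constraint at vertex $3$ makes the value on $34$ equal to $2\alpha$. So we maximize $2\theta(\alpha)+\theta(2\alpha)+4\theta(\frac12-\alpha)$, whose derivative is $2\theta'(\alpha)+2\theta'(2\alpha)-4\theta'(\frac12-\alpha)$. It tends to $+\infty$ as $\alpha\downarrow0$. As $\alpha\uparrow\frac12$ its unbounded part is $-2\log(1-2\alpha)+4\log(\frac12-\alpha)=2\log(1-2\alpha)-4\log2\to-\infty$. So the maximizing $\alpha$ is interior.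

## 3. Degree two, by hand

The excluded case $d=2$ can be done completely, and it shows that $d\ge3$ is not a technicality. Recall that there $\Psi_v\equiv0$.

**Proposition 4.** If $G$ is connected, loopless and $2$-regular, then (with $\delta_k=(-1)^k$) $X_G/\mathbb EX_G\to0$ in probability, and the partial products of the formula tend to $0$ a.s.

**Proof.** $G$ is a cycle $C_q$ with $q\ge2$ ($C_2$ is a double edge). Composing the $q$ matchings around the cycle gives a uniformly random permutation $\pi$ of $[n]$, and $L$ is a disjoint union of cycles, one of length $qj$ for each $j$-cycle of $\pi$. A walk runs around $C_q$ without turning: it has $q$ starting points and two directions, so $w_{jq}=2q$ and $w_k=0$ if $q\nmid k$. Hence $\lambda_{jq}=1/j$ and $\delta_{jq}=(-1)^{jq}$.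

*$q$ even.* Every cycle of $L$ is even and has two perfect matchings, so $X=2^{\mathrm{cyc}(\pi)}$. Building $\pi$ by inserting $1,2,\dots,n$ one at a time, the $i$-th insertion creates a new cycle with probability $1/i$ independently, so $\mathbb EX=\prod_{i=1}^n\big(\frac{i-1}i+\frac2i\big)=\prod_{i=1}^n\frac{i+1}i=n+1$. The same description gives $\mathrm{cyc}(\pi)/\log n\to1$ in probability, so $X=n^{\log2+o(1)}$ in probability, and $X/\mathbb EX\to0$ in probability because $\log2<1$. The logarithm of the partial product over $j\le N$ is $\log2\cdot\sum_{j\le N}Y_{jq}-\sum_{j\le N}\frac1j$. Here $\sum_{j\le N}Y_{jq}$ is Poisson with mean $\sum_{j\le N}\frac1j\to\infty$, so the logarithm tends to $-\infty$ in probability. The partial products form a nonnegative martingale, hence converge a.s., and the limit must be $0$.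

*$q$ odd, $n$ even.* A cycle of length $qj$ has two perfect matchings if $j$ is even and none if $j$ is odd. So $X=2^{\mathrm{cyc}(\pi)}$ if all cycles of $\pi$ are even, and $X=0$ otherwise. By the exponential formula $\mathbb EX=[z^n]\exp\big(\sum_{j\text{ even}}2z^j/j\big)=[z^n](1-z^2)^{-1}=1$, while $\mathbb P(X>0)=[z^n]\exp\big(\sum_{j\text{ even}}z^j/j\big)=[z^n](1-z^2)^{-1/2}=2^{-n}\binom n{n/2}\to0$. In the product, $1+\delta_{jq}=0$ for odd $j$, and $\sum_{j\text{ odd}}Y_{jq}=\infty$ a.s. since $\sum_{j\text{ odd}}1/j=\infty$. So the partial products are eventually $0$. $\square$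

## 4. Two moments and short cycles determine the law

For $d\ge3$ one would first compute $\mathbb EX^2/(\mathbb EX)^2$ and hope that it tends to $1$, so that Chebyshev's inequality gives concentration. This is impossible here. By Theorem 3 the limit of the ratio is $\exp(\sum_c\lambda_c\delta_c^2)>1$; for $K_2^3$ we shall find $32/(15\sqrt3)\approx1.23$. The remaining randomness comes from the short cycles of $L$, and the tool that turns this into a proof is small subgraph conditioning (Robinson–Wormald; Janson 1995).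

**Theorem 5 (small subgraph conditioning).** Let $\lambda_i>0$, $\delta_i\ge-1$ be constants, $Z_i=Z_i^{(n)}$ nonnegative integer valued, $X_n\ge0$ with $\mathbb EX_n>0$, and suppose

* (A1) $Z_i\xrightarrow dY_i$ jointly (for finitely many $i$), where $Y_i\sim\mathrm{Po}(\lambda_i)$ are independent;
* (A2) $\mathbb E(X_n\mid Z_1=x_1,\dots,Z_m=x_m)/\mathbb EX_n\to\prod_{i\le m}(1+\delta_i)^{x_i}e^{-\lambda_i\delta_i}$ for all $m$ and all $x_i$;
* (A3) $\sum\lambda_i\delta_i^2<\infty$;
* (A4) $\mathbb EX_n^2/(\mathbb EX_n)^2\to\exp(\sum\lambda_i\delta_i^2)$.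

Then $X_n/\mathbb EX_n\xrightarrow dW=\prod_i(1+\delta_i)^{Y_i}e^{-\lambda_i\delta_i}$.

**Proof.** Let $W_m=\prod_{i\le m}(1+\delta_i)^{Y_i}e^{-\lambda_i\delta_i}$. Since $\mathbb E(1+\delta)^Y=e^{\lambda\delta}$ for $Y\sim\mathrm{Po}(\lambda)$, $(W_m)$ is a nonnegative martingale, and $\mathbb EW_m^2=\prod_{i\le m}e^{\lambda_i((1+\delta_i)^2-1)-2\lambda_i\delta_i}=\exp(\sum_{i\le m}\lambda_i\delta_i^2)$, which is bounded by (A3). So $W_m\to W$ a.s. and in $L^2$.

Let $U_n=X_n/\mathbb EX_n$ and $U_{n,m}=\mathbb E[U_n\mid Z_1,\dots,Z_m]$. For fixed $m$, $U_{n,m}=h_n(Z_1,\dots,Z_m)$, where $h_n$ converges pointwise on $\mathbb Z_{\ge0}^m$ by (A2), to the function that turns $(Y_1,\dots,Y_m)$ into $W_m$. By (A1) the laws of $(Z_1,\dots,Z_m)$ converge pointwise to a probability law on a countable set, hence in total variation. We may therefore couple $(Z_i)_{i\le m}$ with $(Y_i)_{i\le m}$ so that they agree with probability $\to1$, and $U_{n,m}\xrightarrow dW_m$ follows. By Fatou, $\liminf_n\mathbb EU_{n,m}^2\ge\mathbb EW_m^2$. By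 orthogonality of $U_n-U_{n,m}$ and $U_{n,m}$, and (A4),
$$\limsup_n\mathbb E(U_n-U_{n,m})^2=\limsup_n(\mathbb EU_n^2-\mathbb EU_{n,m}^2)\le e^{\sum_i\lambda_i\delta_i^2}-e^{\sum_{i\le m}\lambda_i\delta_i^2}\xrightarrow[m\to\infty]{}0 .$$
For bounded Lipschitz $\varphi$,
$$|\mathbb E\varphi(U_n)-\mathbb E\varphi(W)|\le C_\varphi\mathbb E|U_n-U_{n,m}|+|\mathbb E\varphi(U_{n,m})-\mathbb E\varphi(W_m)|+C_\varphi\mathbb E|W_m-W| .$$
Let $n\to\infty$, then $m\to\infty$. $\square$

So Theorem 3(1) needs two computations: the second moment (A4), in Sections 5 to 9, and the effect of short cycles (A1), (A2), in Section 10. The $r$-th moment costs no more than the second, so we carry a general $r$; for Theorem 2 only $r=1,2$ are used. From here on (H) is assumed, and $C\ge1$ denotes a constant depending only on $G,x,r$ (and on auxiliary fixed parameters where stated), which may change from line to line.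

## 5. Counting $r$-tuples of matchings exactly

**Step 1: matchings as choices.** *The aim is to turn a perfect matching into local data.* Given $L$, a perfect matching is the same as a map $\sigma$ assigning to each $(v,l)\in V\times[n]$ an edge $\sigma(v,l)\in E_v$, such that for each lift edge over $e$, both ends choose $e$ or neither does. So $X^r$ counts $r$-tuples $(\sigma_1,\dots,\sigma_r)$ such that for every lift edge over $e$ the *status* $(1\{\sigma_j=e\})_{j\le r}\in\{0,1\}^r$ is the same at both ends; we then call the tuple *valid* in $L$.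

**Step 2: probability of validity.** For a fixed tuple and $\mathbf i\in E_v^r$ let $m_v(\mathbf i)$ be the number of points of the fibre of $v$ whose $r$ choices are $\mathbf i$. For an edge $e$ at $v$ let $n_e(\tau)$ be the number of points with status $\tau\in\{0,1\}^r$ with respect to $e$. If for some $e$ these numbers differ at the two ends, the tuple is never valid. If they agree, the random matching over $e$ must match equal statuses, which has probability $\prod_\tau n_e(\tau)!/n!$, independently over $e$. The number of tuples with given $m=(m_v)$ is $\prod_v\binom n{m_v}$ (multinomial coefficients). So $m$ contributes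
$$t_r(m)=\prod_v\binom n{m_v}\prod_e\binom n{n_e(\cdot)}^{-1}$$
if it is *compatible*, meaning that the $n_e(\cdot)$ agree at both ends of every $e$, and $0$ otherwise.

For $r=1$ this reads $\mathbb EX=\sum_a\prod_v\binom n{(a_e)_{e\in E_v}}\prod_e\binom n{a_e}^{-1}$ over $a\in\mathbb Z_{\ge0}^E$ with $Ba=n\mathbf1$. For $K_2^3$ and $n=2$ the three vectors of type $(2,0,0)$ give $1^2/1=1$ each and the three of type $(1,1,0)$ give $2^2/(2\cdot2)=1$ each, so $\mathbb EX=6$, as found in Section 2. In general the exponential rate of the term $a=nz$ is $\sum_vH(z_v)-\sum_eh(z_e)=\sum_v\Psi_v(z_v)=f(z)$.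

**Step 3: good coordinates.** *We sort the terms by a vector $s$ that lives on a lattice.* For $\emptyset\neq S\subseteq[r]$ let $N_e^S$ be the number of points with status $1$ with respect to $e$ in all positions $j\in S$, and put $N_e^\emptyset=n$. For $r=2$: $n_e(1,1)=N_e^{\{1,2\}}$, $n_e(1,0)=N_e^{\{1\}}-N_e^{\{1,2\}}$, $n_e(0,0)=n-N_e^{\{1\}}-N_e^{\{2\}}+N_e^{\{1,2\}}$. In general $N_e^S=\sum_{\tau\ge1_S}n_e(\tau)$, so $(N_e^S)_{S\ne\emptyset}$ arises from $(n_e(\tau))_{\tau\neq0}$ by a unimodular integer matrix. Put $s=(N_e^S)_{e,S}$, $s_v=(N_e^S)_{e\in E_v,S}$, $s_e=(N_e^S)_S$. Each $\sigma_j$ makes exactly one choice at every point, so $\sum_{e\in E_v}N_e^{\{j\}}=n$, and $s$ lies in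
$$\mathcal S_n=(\Lambda_n)^r\times\mathbb Z^{E\times\{S:|S|\ge2\}},\qquad\Lambda_n=\{a\in\mathbb Z^E:Ba=n\mathbf1\}.$$
Writing $m\to s$ when $m$ is a compatible vector of counts with coordinates $s$,
$$\mathbb EX^r=\sum_{s\in\mathcal S_n}T_r(s),\qquad T_r(s)=\sum_{m\to s}t_r(m).\tag{1}$$

**Step 4: $\Lambda_n\ne\emptyset$.** For an arbitrary walk $v_0,e_1,\dots,e_k,v_k$ in $G$ from $u$ to $w$ (backtracking allowed), the alternating sum $\sum_t(-1)^{t-1}B\mathbf 1_{e_t}=\sum_t(-1)^{t-1}(\mathbf1_{v_{t-1}}+\mathbf1_{v_t})$ telescopes, so $\mathbf1_u-(-1)^k\mathbf1_w\in B\mathbb Z^E$. If $G$ is non-bipartite, both parities of $k$ occur for all $u,w$, so $B\mathbb Z^E$ contains all $\mathbf1_u\pm\mathbf1_w$, hence all integer vectors with even coordinate sum, in particular $n\mathbf1$. If $G$ is bipartite with parts $V_1,V_2$, we obtain $\mathbf1_u-\mathbf1_w$ for $u,w$ in the same part and $\mathbf1_u+\mathbf1_w$ otherwise, so $B\mathbb Z^E=\{b\in\mathbb Z^V:b(V_1)=b(V_2)\}$. It contains $n\mathbf1$ because $|V_1|=\sum_ex_e=|V_2|$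 (sum $Bx=\mathbf1$ over either part). So $\Lambda_n$ is a coset of $\Lambda_0=\ker_{\mathbb Z}B$, a lattice of full rank $D_1=\dim\ker B$ in $\ker B$, and $\Lambda_n\subset nx+\ker B$.

## 6. The exponent of the $r$-th moment: the chain rule

For a probability measure $p_v$ on $E_v^r$ let $(I_1,\dots,I_r)\sim p_v$, $A_e^j=1\{I_j=e\}$, and let $\pi_e(p_v)$ be the law of $(A_e^1,\dots,A_e^r)$ on $\{0,1\}^r$. As for counts, $p=(p_v)_v$ is *compatible* if $\pi_e(p_u)=\pi_e(p_v)=:\pi_e$ for every $e=uv$. The exponential rate of $t_r(np)$ is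
$$F(p)=\sum_vH(p_v)-\sum_eH(\pi_e)=\sum_v\Big[H(p_v)-\tfrac12\sum_{e\in E_v}H(\pi_e(p_v))\Big].$$
The natural candidate for the maximum is the product point $\mu=(\mu_v)$, $\mu_v=x_v^{\otimes r}$, where the $r$ matchings look independent. It is compatible, with $\pi_e=\mathrm{Ber}(x_e)^{\otimes r}$.

**Where direct concavity stops.** For $r=1$ we have $F=f$, which is concave by Lemma 1. The sensible plan for $r=2$ is to prove that $F$ is concave and that $\mu$ is a critical point. The plan fails because $F$ is not concave. Take $G=K_2^3$ with edges $1,2,3$, and at both vertices the same measure $p_t=(1-t)\,\mathbf 1_{(1,1)}+t\,\mathbf 1_{(2,3)}$ on $E_v^2$. It is compatible because both ends carry the same measure. The status with respect to edge $1$ is $(1,1)$ or $(0,0)$, with respect to edge $2$ it is $(0,0)$ or $(1,0)$, and with respect to edge $3$ it is $(0,0)$ or $(0,1)$, in each case with probabilities $1-t$ and $t$. So $H(p_t)=h(t)$, all three $H(\pi_e)=h(t)$, and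
$$F=2h(t)-3h(t)=-h(t),$$
which is strictly convex in $t$. Knowing the Hessian at $\mu$ would then only give a local maximum. What is needed is a global inequality, and it comes from revealing the $r$ choices one after another: each conditional law is a point of $\Delta_v$, where Lemma 1 applies.

**Step 1: Lagrange multipliers.** *We record that $x$ is critical.* Since $x$ is an interior maximizer of $f$ on $\mathcal P$, $\nabla f(x)\perp\ker B$, so $\nabla f(x)$ is in the image of $B^T$: there is $\nu\in\mathbb R^V$ with $\theta'(x_e)=\nu_u+\nu_v$ for every $e=uv$. Since $\theta'(x_e)=-2-\log(x_e(1-x_e))$, putting $b_v=e^{-1-\nu_v}$ we get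
$$x_e(1-x_e)=b_ub_v\qquad(e=uv).\tag{2}$$

**Step 2: a quantitative tangent inequality at one vertex.** The gradient of $\Psi_v$ at $x_v$ has coordinates $\frac12\theta'(x_e)=\frac12(\nu_u+\nu_v)$ for $e=uv\in E_v$. On $\Delta_v$ gradients matter only modulo constants, so subtract $\nu_v$ and use
$$\varsigma_{v,e}=\tfrac12(\nu_u-\nu_v)\quad(e=uv),\qquad\varsigma_{u,e}+\varsigma_{v,e}=0 .$$
We claim that for all $v$ and $y\in\Delta_v$
$$\Psi_v(y)\le\Psi_v(x_v)+\sum_{e\in E_v}\varsigma_{v,e}(y_e-x_e)-\tfrac1C|y-x_v|^2.\tag{3}$$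
Let $D_v(y)=\Psi_v(x_v)+\sum_e\varsigma_{v,e}(y_e-x_e)-\Psi_v(y)$. By Lemma 1 it is convex, and it is continuous on the compact set $\Delta_v$. At $x_v$ it vanishes with zero derivative, so $D_v\ge0$, and its Hessian there is positive definite on sum-zero vectors. Its zero set is convex, so a second zero would give a segment of zeros starting at $x_v$, contradicting the Hessian. So $x_v$ is the only zero. Taylor's formula near $x_v$ and compactness away from $x_v$ give $D_v(y)\ge|y-x_v|^2/C$.

**Lemma 6.** For all compatible $p$: $F(p)\le rf(x)-\frac1C|p-\mu|^2$.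

**Proof.** *Step 3: the chain rule.* Fix $v$ and let $y^j=y^j_v\in\Delta_v$ be the (random) conditional law of $I_j$ given $I_{<j}=(I_1,\dots,I_{j-1})$. The chain rule gives $H(p_v)=\sum_jH(I_j\mid I_{<j})=\sum_j\mathbb EH(y^j)$. For an edge $e\in E_v$, $A_e^{<j}$ is a function of $I_{<j}$, and conditioning on less information gives more entropy, so
$$H(A_e^j\mid A_e^{<j})\ge H(A_e^j\mid I_{<j})=\mathbb Eh(y_e^j),\qquad H(\pi_e(p_v))=\sum_jH(A_e^j\mid A_e^{<j})\ge\sum_j\mathbb Eh(y_e^j).$$
The inequality points the right way because $H(\pi_e)$ enters with a minus sign: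
$$H(p_v)-\tfrac12\sum_{e\in E_v}H(\pi_e(p_v))\le\sum_j\mathbb E\Big[H(y^j)-\tfrac12\sum_eh(y^j_e)\Big]=\sum_j\mathbb E\Psi_v(y^j).$$

*Step 4: summing over vertices.* Apply (3) with $y=y^j$, noting $\mathbb Ey_e^j=\mathbb P(I_j=e)=:\bar p_e^j$. This number is a marginal of $\pi_e$, so by compatibility it is the same at both ends of $e$. Summing over $v$, the linear terms cancel since $\varsigma_{u,e}+\varsigma_{v,e}=0$, and $\sum_v\Psi_v(x_v)=f(x)$. Hence
$$F(p)\le rf(x)-\tfrac1C\sum_v\sum_j\mathbb E|y_v^j-x_v|^2 .$$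

*Step 5: from conditional laws back to $p$.* Let $p^{(j)}$ be the law on $E_v^r$ under which $(I_1,\dots,I_j)$ is distributed as under $p_v$ and the remaining coordinates are independent of it and of each other, with law $x_v$. Then $p^{(0)}=\mu_v$ and $p^{(r)}=p_v$. The laws $p^{(j)}$ and $p^{(j-1)}$ differ only in the conditional law of coordinate $j$, so $\|p^{(j)}-p^{(j-1)}\|_1=\mathbb E\|y_v^j-x_v\|_1$. So $|p_v-\mu_v|\le\|p_v-\mu_v\|_1\le\sum_j\mathbb E\|y^j_v-x_v\|_1$, and by Cauchy–Schwarz $|p_v-\mu_v|^2\le r\,d_v\sum_j\mathbb E|y_v^j-x_v|^2$. Insert this in Step 4. $\square$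

## 7. Rewriting the sum with probabilities; local limits

Lemma 6 locates the main terms. To get the limit of the ratio including its constant, we express $T_r(s)$ through probabilities to which a local limit theorem applies.

**Step 1: tilting.** Let $S_v$ be the random vector $(N_e^S)_{e\in E_v,S}$ when the $n$ points of the fibre of $v$ choose independently from $\mu_v=x_v^{\otimes r}$. Let $M_e$ be the vector $(N_e^S)_S$ for $n$ independent statuses with law $\mathrm{Ber}(x_e)^{\otimes r}$. A configuration of choices at $v$ has probability $\prod_{e\in E_v}\prod_jx_e^{N_e^{\{j\}}}$, and a sequence of $n$ statuses at $e$ has probability $\prod_jx_e^{N_e^{\{j\}}}(1-x_e)^{n-N_e^{\{j\}}}$. Put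
$$\rho_r(s)=\frac{\prod_v\mathbb P(S_v=s_v)}{\prod_e\mathbb P(M_e=s_e)},$$
with $\rho_r(s)=0$ if some $\mathbb P(M_e=s_e)=0$; in that case some $n_e(\tau)$ would be negative, so $T_r(s)=0$. Otherwise $\mathbb P(S_v=s_v)=\big(\sum_{m_v\to s_v}\binom n{m_v}\big)\prod_{e\in E_v}\prod_jx_e^{N_e^{\{j\}}}$ and $\mathbb P(M_e=s_e)=\binom n{n_e(\cdot)}\prod_jx_e^{N_e^{\{j\}}}(1-x_e)^{n-N_e^{\{j\}}}$. Each edge has two ends, so the power of $x_e$ in $\rho_r$ is $2N_e^{\{j\}}-N_e^{\{j\}}$ for each $j$, and
$$T_r(s)=\rho_r(s)\prod_j\prod_e\big[x_e(1-x_e)\big]^{-N_e^{\{j\}}}(1-x_e)^n .$$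
By (2), $\prod_{e=uv}(b_ub_v)^{-N_e^{\{j\}}}=\prod_vb_v^{-\sum_{e\in E_v}N_e^{\{j\}}}=\prod_vb_v^{-n}$. Hence, with $\kappa=\prod_vb_v^{-1}\prod_e(1-x_e)$,
$$T_r(s)=\kappa^{rn}\rho_r(s),\qquad\mathbb EX^r=\kappa^{rn}R_r,\qquad R_r=\sum_{s\in\mathcal S_n}\rho_r(s).\tag{4}$$
Moreover, by (2),
$$f(x)=\sum_e\big[-x_e\log(x_e(1-x_e))+\log(1-x_e)\big]=-\sum_v\log b_v\sum_{e\in E_v}x_e+\sum_e\log(1-x_e)=\log\kappa .$$

**Step 2: the lattice at a vertex.** *A local limit theorem needs to know exactly which lattice the summands generate.*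

**Lemma 7.** For $\mathbf i\in E_v^r$ let $\xi(\mathbf i)=\big(\prod_{j\in S}1\{i_j=e\}\big)_{e\in E_v,S\ne\emptyset}$. The differences $\xi(\mathbf i)-\xi(\mathbf i')$ generate the lattice $\mathcal L_v=\{z\in\mathbb Z^{E_v\times\{S\ne\emptyset\}}:\sum_ez_e^{\{j\}}=0\ \forall j\}$, of rank $h_v=r(d_v-1)+d_v(2^r-1-r)$.

**Proof.** Differences lie in $\mathcal L_v$, as $\sum_e1\{i_j=e\}=1$. Write $\mathbf e_{U,e}$ for unit vectors.

*$U=\{j\}$.* For $e\ne e'$ in $E_v$ let $i_j$ change from $e'$ to $e$ while all other $i_l$ equal some $e''\notin\{e,e'\}$. Coordinates $(S,g)$ with $j\notin S$ do not change. If $j\in S$ and $|S|\ge2$, the coordinate is nonzero only if $g=e''$ and $i_j=e''$, which does not occur. So the difference is $\mathbf e_{\{j\},e}-\mathbf e_{\{j\},e'}$.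

*$|U|\ge2$, $e\in E_v$.* Choose $e_j'\ne e$ for $j\in U$, not all equal (possible since $d_v\ge3$), and fix $i_l\ne e$ for $l\notin U$. Sum $\xi$ over all choices $i_j\in\{e,e_j'\}$, $j\in U$, with sign $(-1)^{\#\{j:i_j=e'_j\}}$. The signs sum to $0$, so this is an integer combination of differences. Its $(S,g)$-coordinate factors over $j$, and every $j\in U\setminus S$ contributes $1-1=0$. So it vanishes unless $S\supseteq U$, when it equals
$$\prod_{j\in U}\big(1\{g=e\}-1\{g=e_j'\}\big)\prod_{l\in S\setminus U}1\{i_l=g\}.$$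
For $g\ne e$ the first product is nonzero only if $g=e_j'$ for all $j\in U$, which is excluded. For $g=e$ it is $1$, and the second product vanishes unless $S=U$. So the sum is $\mathbf e_{U,e}$.

These vectors generate $\mathcal L_v$. $\square$

The condition $d_v\ge3$ is needed: for $d_v=2$, $r=2$ there are four vectors $\xi(\mathbf i)$, whose differences have rank at most $3$, while $h_v=4$.

**Step 3: local central limit theorem.**

**Lemma 8.** Let $\xi_i\in\mathbb Z^h$ be i.i.d. with finite support whose differences generate $\mathbb Z^h$. Then the covariance $\Sigma$ is nonsingular and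
$$\sup_{s\in\mathbb Z^h}\Big|n^{h/2}\mathbb P\Big(\sum_{i\le n}\xi_i=s\Big)-\varphi_\Sigma\big((s-n\mathbb E\xi)/\sqrt n\big)\Big|\to0,$$
where $\varphi_\Sigma$ is the centered Gaussian density.

**Proof.** If $t^T\Sigma t=0$, then $t\cdot\xi$ is constant, $t$ is orthogonal to all differences, and $t=0$. Let $\hat\xi(t)=\mathbb Ee^{it\cdot(\xi-\mathbb E\xi)}$. Then $|\hat\xi(t)|=1$ iff $t\cdot(\xi-\xi')\in2\pi\mathbb Z$ for all support points, i.e. iff $t\in2\pi\mathbb Z^h$. On $[-\pi,\pi]^h$ this happens only at $0$, where $\hat\xi(t)=1-\frac12t^T\Sigma t+O(|t|^3)$. With compactness away from $0$, $|\hat\xi(t)|\le e^{-|t|^2/C}$ on $[-\pi,\pi]^h$. By Fourier inversion of both terms, the supremum is at most $(2\pi)^{-h}$ times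
$$\int_{|u|_\infty\le\pi\sqrt n}\big|\hat\xi(u/\sqrt n)^n-e^{-u^T\Sigma u/2}\big|\,du+\int_{|u|_\infty>\pi\sqrt n}e^{-u^T\Sigma u/2}\,du .$$
The first integrand tends to $0$ pointwise and is at most $e^{-|u|^2/C}+e^{-u^T\Sigma u/2}$, so dominated convergence applies. The second integral is a Gaussian tail. $\square$

The lemma applies to $S_v$, a sum of $n$ independent copies of $\xi(\mathbf i)$ with $\mathbf i\sim\mu_v$ of full support, after dropping the coordinates $N_{e_0}^{\{j\}}$, $j\le r$, of one edge $e_0=e_0(v)\in E_v$. They are determined by the others, and dropping them maps $\mathcal L_v$ isomorphically onto $\mathbb Z^{h_v}$. So $h=h_v$. It applies to $M_e$ with $h=2^r-1$: the vectors $(\prod_{j\in S}\tau_j)_S$, $\tau\in\{0,1\}^r$, include $0$, and those with $\tau=1_U$, $U\ne\emptyset$, form the unitriangular system $(1\{S\subseteq U\})_S$.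

**Step 4: coordinates in which the Gaussians split.** Put
$$\Gamma_e^S=\sum_{U\subseteq S}(-x_e)^{|S\setminus U|}N_e^U,\qquad g_e^S=\Gamma_e^S/\sqrt n,\qquad g=g(s).$$
Expanding the product, $\Gamma_e^S$ is the sum over points of $\gamma_e^S=\prod_{j\in S}(A_e^j-x_e)$. For $r=2$: $\Gamma_e^{\{j\}}=N_e^{\{j\}}-nx_e$ and $\Gamma_e^{\{1,2\}}=N_e^{\{1,2\}}-x_e(N_e^{\{1\}}+N_e^{\{2\}})+nx_e^2$. The map $N\mapsto\Gamma$ is affine and unitriangular (order by $|S|$), its linear part does not depend on $n$, and $\Gamma=0$ at $\bar s_n=(nx_e^{|S|})_{e,S}$. Since $\Gamma_e^{\{j\}}=N_e^{\{j\}}-nx_e$,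
$$g(s)\in\mathcal G:=(\ker B)^r\times(\mathbb R^E)^{2^r-1-r}\quad(s\in\mathcal S_n),\qquad\tfrac1C|s-\bar s_n|\le\sqrt n\,|g(s)|\le C|s-\bar s_n| .$$
At a vertex, the map from the retained $N$-coordinates to the retained $\Gamma$-coordinates is also unitriangular: a dropped $N_{e_0}^{\{j\}}$ is an affine function of the retained singleton coordinates and enters only $\Gamma_{e_0}^S$ with $|S|\ge2$. So Gaussian densities transform with Jacobian $1$.

The $r$ choices are independent under $\mu_v$. If $S\neq S'$, some $j$ lies in exactly one of them and contributes a factor $\mathbb E(A_e^j-x_e)=0$. So under $\mu_v$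
$$\mathbb E\gamma_e^S\gamma_{e'}^{S'}=1\{S=S'\}\big(x_e1\{e=e'\}-x_ex_{e'}\big)^{|S|},$$
and under $\mathrm{Ber}(x_e)^{\otimes r}$, $\mathbb E\gamma_e^S\gamma_e^{S'}=1\{S=S'\}\sigma_e^{2|S|}$ with $\sigma_e^2=x_e(1-x_e)$. So in the $g$-coordinates the limiting densities factor over $S$, as $\prod_S\varphi_v^{(|S|)}(g_v^S)$ at a vertex and $\prod_S\varphi_e^{(|S|)}(g_e^S)$ at an edge. For $\ell\ge2$, $\varphi_v^{(\ell)}$ is the centered Gaussian density on $\mathbb R^{E_v}$ with covariance $\big((x_e1\{e=e'\}-x_ex_{e'})^\ell\big)_{e,e'}$ (entrywise power), nonsingular by Lemma 8. $\varphi_v^{(1)}$ is the density of the retained coordinates, regarded as a function on the sum-zero space. $\varphi_e^{(\ell)}$ is the centered density on $\mathbb R$ with variance $\sigma_e^{2\ell}$. Put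
$$\eta_\ell(g)=\prod_v\varphi_v^{(\ell)}(g_v)\Big/\prod_e\varphi_e^{(\ell)}(g_e)\qquad(g\in\ker B\text{ if }\ell=1,\ g\in\mathbb R^E\text{ if }\ell\ge2).$$

**Step 5: the local limit of $\rho_r$.** By Lemma 8, $\mathbb P(S_v=s_v)=n^{-h_v/2}\big(\prod_S\varphi_v^{(|S|)}(g^S_v)+o(1)\big)$ and similarly for $M_e$ with $2^r-1$ in place of $h_v$. On $|g|\le K$ the edge densities are bounded below. So for every fixed $K$, uniformly over $s\in\mathcal S_n$ with $|g(s)|\le K$,
$$n^{\alpha_r}\rho_r(s)=\prod_{S\ne\emptyset}\eta_{|S|}(g^S)+o(1),\qquad\alpha_r=\tfrac12\Big(\sum_vh_v-(2^r-1)|E|\Big).\tag{5}$$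
Using $\sum_vd_v=2|E|$ we get $\sum_vh_v=r(2|E|-|V|)+2|E|(2^r-1-r)$, so
$$\alpha_r=r\alpha_1+\tfrac12(2^r-1-r)|E|,\qquad\alpha_1=\tfrac12(|E|-|V|).$$

## 8. Gaussian domination and the moment ratio

Formula (5) controls bounded $g$. To sum over all $s$ we need a dominating function, and Lemma 6 provides it.

We use two elementary facts. (a) For counts $k=(k_1,\dots,k_l)$ with sum $n$, $(n+1)^{-l}e^{nH(k/n)}\le\binom nk\le e^{nH(k/n)}$. Indeed under the multinomial law with parameters $k/n$ the outcome $k$ has probability $\binom nke^{-nH(k/n)}\le1$, and it is the most likely of at most $(n+1)^l$ outcomes. By Stirling, if all $k_i\ge\varepsilon_1n$ with $\varepsilon_1>0$ fixed, $\binom nk$ is within constant factors of $n^{-(l-1)/2}e^{nH(k/n)}$. (b) If $\Lambda$ is a fixed lattice of rank $\varrho$ in a Euclidean space and $b>0$, then $\sum_{z\in w+\Lambda}e^{-b|z|^2/n}\le C_bn^{\varrho/2}$ for all $n\ge1$, uniformly in $w$: project orthogonally onto the span of $\Lambda$, which only decreases $|z|$, and compare with the integral,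 using that a ball of radius $1$ contains boundedly many points of a translate.

**Lemma 9.** $n^{\alpha_r}\rho_r(s)\le Ce^{-|g(s)|^2/C}+\epsilon_n(s)$, where $\epsilon_n\ge0$ and $\sum_s\epsilon_n(s)\le e^{-n/C}$ for large $n$.

**Proof.** By (4), $\rho_r(s)=\kappa^{-rn}\sum_{m\to s}t_r(m)$. Let $\varepsilon_1$ be half the minimum of all probabilities occurring in the $\mu_v$ and in the $\mathrm{Ber}(x_e)^{\otimes r}$, and fix $\varepsilon>0$ such that $|m-n\mu|\le\varepsilon n$ forces all $m_v(\cdot),n_e(\cdot)\ge\varepsilon_1n$. Apply Lemma 6 to $p=m/n$ and recall $f(x)=\log\kappa$.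

*Far terms.* If $|m-n\mu|>\varepsilon n$, then by (a) and Lemma 6 $\kappa^{-rn}t_r(m)\le(n+1)^Ce^{-\varepsilon^2n/C}$. There are at most $(n+1)^C$ such $m$. Their contribution to $n^{\alpha_r}\rho_r(s)$ is $\epsilon_n(s)$.

*Near terms.* If $|m-n\mu|\le\varepsilon n$, then by the Stirling form of (a)
$$\kappa^{-rn}t_r(m)\le Cn^{-D'}e^{-|m-n\mu|^2/(Cn)},\qquad D'=\tfrac12\Big(\sum_v(d_v^r-1)-(2^r-1)|E|\Big).$$

*Summing near terms over $m\to s$.* These $m$ lie in a translate of the fixed lattice $\prod_v\{z\in\mathbb Z^{E_v^r}:\sum_{\mathbf i}z(\mathbf i)=0,\ \sum_{\mathbf i}z(\mathbf i)\xi(\mathbf i)=0\}$. The map $z\mapsto\sum_{\mathbf i}z(\mathbf i)\xi(\mathbf i)$ sends the sum-zero vectors in $\mathbb R^{E_v^r}$, a space of dimension $d_v^r-1$, onto the real span of the differences, which by Lemma 7 has dimension $h_v$. Since the map is rational, the lattice has rank $\sum_v(d_v^r-1-h_v)$. Also $s-\bar s_n$ is a linear image of $m-n\mu$, so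
$$|m-n\mu|^2\ge\tfrac12|m-n\mu|^2+\tfrac1C|s-\bar s_n|^2\ge\tfrac12|m-n\mu|^2+\tfrac nC|g(s)|^2 .$$
By (b) the near terms contribute to $\rho_r(s)$ at most $Cn^{-D'+\frac12\sum_v(d_v^r-1-h_v)}e^{-|g(s)|^2/C}=Cn^{-\alpha_r}e^{-|g(s)|^2/C}$. $\square$

**Integrability of $\eta_\ell$.** The points $g(s)$, $s\in\mathcal S_n$, form $n^{-1/2}$ times a translate of a fixed full-rank lattice in $\mathcal G$, so they are $O(n^{-1/2})$-dense. Given $g\in\mathcal G$, choose $s^{(n)}\in\mathcal S_n$ with $g(s^{(n)})\to g$. Comparing (5) with Lemma 9 in the limit, $\prod_S\eta_{|S|}(g^S)\le Ce^{-|g|^2/C}$ on $\mathcal G$. Setting all but one $g^S$ to $0$, where $\eta_{|S|}(0)>0$, we get $\eta_\ell(g)\le Ce^{-|g|^2/C}$ for each $\ell\le r$. So $J_\ell:=\int\eta_\ell\in(0,\infty)$; as $r$ is arbitrary this holds for every $\ell\ge 1$. The exponential inequality of Lemma 6 thus also tells us that these quotients of Gaussians are integrable.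

**Proposition 10.** $\displaystyle\frac{\mathbb EX^r}{(\mathbb EX)^r}=\frac{R_r}{R_1^r}\to\prod_{\ell=2}^rJ_\ell^{\binom r\ell}$. Moreover $\mathbb EX=\kappa^nR_1$ with $R_1\sim C_0n^{D_1/2-\alpha_1}$, $C_0>0$. For every $\varepsilon>0$ there is $c_\varepsilon>0$ such that the part of $\mathbb EX$ in (1) (with $r=1$, $s=a\in\Lambda_n$) coming from $|a-nx|>\varepsilon n$ is at most $e^{-c_\varepsilon n}\,\mathbb EX$ for large $n$.

**Proof.** The set $\{\sqrt n\,g(s):s\in\mathcal S_n\}$ is a translate of a lattice in $\mathcal G$ of dimension $D=rD_1+(2^r-1-r)|E|$. Its covolume is $\mathrm{vol}(\Lambda_0)^r$, because the linear part of $N\mapsto\Gamma$ is the identity on singleton coordinates and unitriangular on the rest. There are $O_K(n^{D/2})$ points with $|g(s)|\le K$, so by (5) and Riemann sums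
$$n^{\alpha_r-D/2}\sum_{|g(s)|\le K}\rho_r(s)\to\mathrm{vol}(\Lambda_0)^{-r}\int_{|g|\le K}\prod_S\eta_{|S|}(g^S)\,dg .$$
By Lemma 9 and (b), splitting $e^{-|g|^2/C}\le e^{-K^2/(2C)}e^{-|g|^2/(2C)}$ for $|g|>K$,
$$n^{\alpha_r-D/2}\sum_{|g(s)|>K}\rho_r(s)\le C'e^{-K^2/(2C)}+e^{-n/C}.$$
Let $n\to\infty$, then $K\to\infty$. There are $\binom r\ell$ sets $S$ of size $\ell$, so
$$n^{\alpha_r-D/2}R_r\to\Big(\frac{J_1}{\mathrm{vol}(\Lambda_0)}\Big)^r\prod_{\ell\ge2}J_\ell^{\binom r\ell}.$$
Here $\alpha_r-D/2=r(\alpha_1-D_1/2)$. For $r=1$ this gives $R_1\sim C_0n^{D_1/2-\alpha_1}$ with $C_0=J_1/\mathrm{vol}(\Lambda_0)$. Dividing by the $r$-th power of the case $r=1$ gives the first claim. For the last claim, $|a-nx|>\varepsilon n$ means $|g(a)|>\varepsilon\sqrt n$. The same splitting with $K=\varepsilon\sqrt n$ shows that these $a$ contribute an exponentially small amount to $R_1$, while $R_1$ is of polynomial order. $\square$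

## 9. The integrals $J_\ell$ as determinants over walks

Fix $\ell\ge2$. We evaluate $J_\ell=\int_{\mathbb R^E}\eta_\ell(g)\,dg$.

**Step 1: a Gaussian integral.** Substitute $g_e=\sigma_e^\ell w_e$. For $e\ne e'$ in $E_v$ let $\chi_v(e,e')=-x_ex_{e'}/(\sigma_e\sigma_{e'})$, and let $C_v$ be the matrix on $E_v$ with diagonal $1$ and off-diagonal entries $\chi_v(e,e')^\ell$. Then $\varphi_v^{(\ell)}$ has covariance $\mathrm{diag}(\sigma_e^\ell)\,C_v\,\mathrm{diag}(\sigma_e^\ell)$. On the $2|E|$-dimensional space of half-edges $(v,e)$ let $\mathbf C=\bigoplus_vC_v$, let $\mathbf J$ swap the two halves of each edge, and let $\mathbf P:\mathbb R^E\to\mathbb R^{2E}$ be duplication, so $\mathbf P\mathbf P^T=I+\mathbf J$. Each $\sigma_e^\ell$ occurs to the power $-2$ from the two vertex densities, $+1$ from the edge density in the denominator and $+1$ from $dg$, so all cancel. The powers of $2\pi$ are $-|E|$ from vertices and $+\frac12|E|$ from edges. Hence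
$$J_\ell=(2\pi)^{-|E|/2}(\det\mathbf C)^{-1/2}\int_{\mathbb R^E}e^{-\frac12w^T(\mathbf P^T\mathbf C^{-1}\mathbf P-I)w}\,dw=\big(\det\mathbf C\cdot\det(\mathbf P^T\mathbf C^{-1}\mathbf P-I)\big)^{-1/2}.$$
The form is positive definite because $\eta_\ell\le Ce^{-|g|^2/C}$.

**Step 2: one matrix.** Let $\mathcal R_\ell=(\mathbf C-I)\mathbf J$. Since $\mathbf J^2=I$, $I-\mathcal R_\ell=(\mathbf J-\mathbf C+I)\mathbf J$, and $\det\mathbf J=(-1)^{|E|}$. With $\det(I-AB)=\det(I-BA)$,
$$\det(I-\mathcal R_\ell)=(-1)^{|E|}\det(\mathbf P\mathbf P^T-\mathbf C)=(-1)^{|E|}\det\mathbf C\,\det(I_E-\mathbf P^T\mathbf C^{-1}\mathbf P)=\det\mathbf C\,\det(\mathbf P^T\mathbf C^{-1}\mathbf P-I).$$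
In the middle step the sign $(-1)^{2|E|}=1$ was taken out of $\mathbf P\mathbf P^T-\mathbf C=-\mathbf C(I-\mathbf C^{-1}\mathbf P\mathbf P^T)$. So $J_\ell=\det(I-\mathcal R_\ell)^{-1/2}$.

**Step 3: traces are sums over walks.** The entry of $\mathcal R_\ell$ at $((v,e),(u,e'))$ is $\chi_v(e,e')^\ell$ if $e'\in E_v$, $e'\ne e$ and $u$ is the other end of $e'$, and $0$ otherwise. In a closed sequence of half-edges $(v_t,e_t)$, $t=1,\dots,k$, with nonzero entries, $e_{t+1}$ joins $v_t$ to $v_{t+1}$ and differs from $e_t$, cyclically. This is exactly a walk. So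
$$\operatorname{tr}\mathcal R_\ell^k=\sum_{|\omega|=k}\prod_t\chi_{v_t}(e_t,e_{t+1})^\ell=\sum_{|\omega|=k}\delta_\omega^\ell,$$
since each edge is used in two consecutive factors: $\prod_t\chi_{v_t}(e_t,e_{t+1})=(-1)^k\prod_tx_{e_t}^2/\sigma_{e_t}^2=(-1)^k\prod_tx_{e_t}/(1-x_{e_t})=\delta_\omega$. For $k=1$ the trace is $0$, since all diagonal entries vanish.

**Step 4: bounds.** *The logarithm of the determinant is to be expanded, so we need the spectral radius.* Let $Q$ be the matrix with entries $x_{e'}/(1-x_e)$ at the same positions. It is stochastic because $\sum_{e'\in E_v\setminus e}x_{e'}=1-x_e$. Since $d_v\ge3$, at least two positive terms share this sum, so all entries are $\le\varrho$ for some $\varrho<1$. As $|\delta_\omega|=\prod_tx_{e_{t+1}}/(1-x_{e_t})$ and $\operatorname{tr}Q^k\le2|E|$,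
$$|\delta_\omega|\le\varrho^{|\omega|},\qquad\sum_{|\omega|=k}|\delta_\omega|=\operatorname{tr}Q^k\le2|E|,\qquad\sum_{|\omega|=k}|\delta_\omega|^\ell\le2|E|\varrho^{k(\ell-1)}.\tag{6}$$
For any complex matrix $M$ with eigenvalues $\zeta_i$, $\sum_{k\ge1}\operatorname{tr}(M^k)z^k=\sum_i\zeta_iz/(1-\zeta_iz)$ is a rational function with a pole at $1/\zeta$ for every nonzero eigenvalue $\zeta$ (equal eigenvalues add up and do not cancel). So its radius of convergence is the reciprocal of the spectral radius of $M$. By (6), $|\operatorname{tr}\mathcal R_\ell^k|\le2|E|\varrho^{k(\ell-1)}$, hence $\mathcal R_\ell$ has spectral radius $\le\varrho^{\ell-1}<1$.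

**Step 5: conclusion.** Therefore $\det(I-\mathcal R_\ell)=\exp(-\sum_k\frac1k\operatorname{tr}\mathcal R_\ell^k)$ and
$$J_\ell=\exp\Big(\sum_k\frac1{2k}\operatorname{tr}\mathcal R_\ell^k\Big)=\exp\Big(\sum_k\frac1{2k}\sum_{|\omega|=k}\delta_\omega^\ell\Big)=\exp\Big(\sum_c\lambda_c\delta_c^\ell\Big),$$
because a class $c$ of length $k$ consists of $|c|=2k\lambda_c$ walks. With Proposition 10 and the binomial theorem,
$$\frac{\mathbb EX^r}{(\mathbb EX)^r}\to\exp\Big(\sum_c\lambda_c\sum_{\ell=2}^r\tbinom r\ell\delta_c^\ell\Big)=\exp\Big(\sum_c\lambda_c\big[(1+\delta_c)^r-1-r\delta_c\big]\Big);\quad\text{for }r=2:\ \exp\Big(\sum_c\lambda_c\delta_c^2\Big).\tag{7}$$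

**Example.** If $G$ is $d$-regular, $\chi_v(e,e')=-1/(d-1)$, so $\mathcal R_2=(d-1)^{-2}R$, and the limit for $r=2$ is $\det(I-(d-1)^{-2}R)^{-1/2}$. For $K_2^3$, splitting the six directed edges by direction, $R$ has zero diagonal blocks and both off-diagonal blocks equal to the all-ones $3\times3$ matrix minus the identity. That block has eigenvalues $2,-1,-1$, so $R$ has eigenvalues $\pm2,\pm1,\pm1$ (check: $\operatorname{tr}R^2=4+4+4\cdot1=12=w_2$). Then $\det(I-\frac14R)=\frac34\cdot\big(\frac{15}{16}\big)^2=\frac{675}{1024}$, and $\mathbb EX^2/(\mathbb EX)^2\to32/(15\sqrt3)$.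

## 10. Short cycles, plain and size-biased

For $c\in\mathcal C$ of length $k$ let $Z_c$ be the number of $k$-cycles in $L$ (pairs of parallel edges if $k=2$) whose projection lies in $c$. Since each vertex of $L$ over $v$ has exactly one lift edge over each $e\in E_v$, consecutive edges of a cycle lie over distinct edges of $G$, so cycles project to walks.

**Step 1: counting potential cycles.** A *potential cycle* of class $c$ is a cycle of this form with distinct vertices in $V\times[n]$, each of its edges assigned to the edge of $G$ it lies over. Choosing a root and an orientation turns it into a walk in $c$ together with $k$ labels in $[n]$, in exactly $2k$ ways. These $2k$ sequences are distinct: for $k\ge3$ because the vertices are distinct, and for $k=2$ because moreover $e_1\ne e_2$. So there are $|c|n^k(1+O(1/n))/(2k)=\lambda_cn^k(1+O(1/n))$ potential cycles of class $c$.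

**Step 2: unions of cycles.** Fix finitely many classes, of lengths $k_c$, and integers $x_c\ge0$. With $[Z]_x=Z(Z-1)\cdots(Z-x+1)$, $\prod_c[Z_c]_{x_c}$ counts ordered tuples of distinct cycles of $L$, $x_c$ of class $c$. Let $H$ be the union of such a tuple of potential cycles. If the cycles are not pairwise vertex-disjoint, then $|E(H)|>|V(H)|$. Indeed $H$ has minimum degree $\ge2$, so $|E(H)|\ge|V(H)|$. In case of equality every component is a cycle, so the distinct cycles of the tuple are distinct components and hence disjoint. There are boundedly many types of $H$, each with $O(n^{|V(H)|})$ realizations. If the cycles are disjoint, $|E(H)|=|V(H)|$, and $H$ is a matching over each $e$ because walks are cyclically non-backtracking.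

**Step 3: (A1).** If $H$ is a matching over each $e$, with $h_e$ edges over $e$, then $\mathbb P(H\subseteq L)=\prod_e1/[n]_{h_e}=n^{-|E(H)|}(1+O(1/n))$; otherwise it is $0$. So non-disjoint tuples contribute $O(1/n)$ to $\mathbb E\prod_c[Z_c]_{x_c}$, and disjoint ones contribute $\prod_c(\lambda_cn^{k_c})^{x_c}\cdot n^{-\sum_ck_cx_c}(1+O(1/n))$. Hence $\mathbb E\prod_c[Z_c]_{x_c}\to\prod_c\lambda_c^{x_c}$, and by the method of moments the $Z_c$ converge jointly to the independent $Y_c$.

**Step 4: the size-biased measure.** *For (A2) we repeat this under $\mathbb P^*$, the measure with density $X/\mathbb EX$.* Give a pair $(L,\sigma)$ with $\sigma$ valid in $L$ the weight $\mathbb P(L)/\mathbb EX$. The marginal law of $L$ is $\mathbb P^*$. Let $a\in\Lambda_n$ be the vector of counts of $\sigma$; it has probability $t_1(a)/\mathbb EX$. Given $a$, $\sigma$ is uniform among maps with these counts, independently over $v$. Given $\sigma$, the matching over $e$ consists of independent uniform bijections between the $a_e$ status-$1$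 points and between the $n-a_e$ status-$0$ points at the two ends. So, if $H$ is a matching over each $e$,
$$\mathbb P(H\subseteq L\mid\sigma\text{ valid})=1\{\sigma\text{ consistent on }H\}\prod_e\frac1{[a_e]_{h_e^1}[n-a_e]_{h_e^0}},$$
where *consistent* means that for each edge of $H$ over $e$ both ends choose $e$ or neither does, and $h_e^1,h_e^0$ count the edges of $H$ over $e$ with status $1$ and $0$.

**Step 5: reduction to a sum over choices.** Fix small $\varepsilon>0$. By Proposition 10, $\{|a-nx|>\varepsilon n\}$ has weight $\le e^{-c_\varepsilon n}$, negligible even when multiplied by the polynomial number of tuples. For $|a-nx|\le\varepsilon n$ the conditional probability above is $\le(C/n)^{|E(H)|}$, so non-disjoint tuples contribute $O(1/n)$. For disjoint tuples and a choice function $\tau$ on $V(H)$, sampling without replacement gives $\mathbb P_a(\sigma|_{V(H)}=\tau)=(1+O(\varepsilon)+O(1/n))\prod_{\hat v\in V(H)}x_{\tau(\hat v)}$. Hence the conditional probability averaged over $\sigma$ is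
$$(1+O(\varepsilon)+O(1/n))\,n^{-|E(H)|}\sum_{\tau\text{ consistent on }H}\ \prod_{\hat v\in V(H)}x_{\tau(\hat v)}\prod_{\hat e\in E(H)}\frac1{q(\hat e)},$$
where $q(\hat e)=x_e$ or $1-x_e$ for an edge $\hat e$ over $e$ of status $1$ or $0$. The sum factors over the cycles of $H$.

**Step 6: the factor of one cycle is $1+\delta_\omega$.** Consider a cycle over $\omega=(v_0,e_1,\dots,e_k,v_k)$. Sum first over the vertex choices with given statuses of the $k$ edges. At the vertex between the edges over $e_t$ and $e_{t+1}$, the statuses $(1,1),(1,0),(0,1),(0,0)$ have total weights $0$, $x_{e_t}$, $x_{e_{t+1}}$, $1-x_{e_t}-x_{e_{t+1}}$. Divide each by the $q$ of the edge over $e_t$. The factor becomes $\operatorname{tr}(K_1\cdots K_k)$, where $K_t$ is the $2\times2$ matrix with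
$$K_t(1,0)=1,\quad K_t(1,1)=0,\quad K_t(0,1)=\frac{x_{e_{t+1}}}{1-x_{e_t}},\quad K_t(0,0)=1-K_t(0,1).$$
Each $K_t$ is stochastic. A product of stochastic $2\times2$ matrices is stochastic, so its eigenvalues are $1$ and its determinant. Hence the trace is
$$1+\prod_t\det K_t=1+\prod_t\Big(-\frac{x_{e_{t+1}}}{1-x_{e_t}}\Big)=1+\delta_\omega .$$

**Step 7: (A2).** By Step 1 there are $\prod_c(\lambda_cn^{k_c})^{x_c}(1+O(1/n))$ disjoint tuples. Letting $n\to\infty$ and then $\varepsilon\to0$,
$$\mathbb E^*\prod_c[Z_c]_{x_c}\to\prod_c\big(\lambda_c(1+\delta_c)\big)^{x_c}.$$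
Since $1+\delta_c>0$ by (6), the method of moments shows that under $\mathbb P^*$ the $Z_c$ converge jointly to independent $\mathrm{Po}(\lambda_c(1+\delta_c))$. For a finite set of classes and integers $x_c\ge0$,
$$\frac{\mathbb E[X\mid Z_c=x_c\ \forall c]}{\mathbb EX}=\frac{\mathbb P^*(Z_c=x_c\ \forall c)}{\mathbb P(Z_c=x_c\ \forall c)}\to\prod_c\frac{(1+\delta_c)^{x_c}e^{-\lambda_c(1+\delta_c)}}{e^{-\lambda_c}}=\prod_c(1+\delta_c)^{x_c}e^{-\lambda_c\delta_c}.$$

For $K_2^3$, a given class of length $2$ has $\lambda_c=1$, $\delta_c=\frac14$: in a random lift the number of double edges over that pair is asymptotically $\mathrm{Po}(1)$, and under size-biasing by $X$ it is $\mathrm{Po}(\frac54)$.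

## 11. Proof of Theorems 2 and 3

**Part 1.** We apply Theorem 5 with index set $\mathcal C$, ordered by length. We have $\lambda_c>0$, and $|\delta_c|\le\varrho<1$ by (6). Also $\mathbb EX>0$ for large $n$ by Proposition 10. (A1) and (A2) are Steps 3 and 7 of Section 10. (A3) holds by (6):
$$\sum_c\lambda_c\delta_c^2=\sum_k\frac1{2k}\sum_{|\omega|=k}\delta_\omega^2\le\sum_k|E|\,\varrho^k/k<\infty .$$
(A4) is (7) with $r=2$. This proves part 1 of Theorem 3, and hence Theorem 2 by the deduction in Section 2.

**Part 3.** The logarithm of the infinite product is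
$$\sum_c(Y_c-\lambda_c)\log(1+\delta_c)+\sum_c\lambda_c\big(\log(1+\delta_c)-\delta_c\big).$$
Since $|\delta_c|\le\varrho<1$, $\sum_c\lambda_c\log^2(1+\delta_c)\le C\sum_c\lambda_c\delta_c^2<\infty$. So the first series, a sum of independent centered variables with summable variances, converges a.s. The second converges absolutely, as $|\log(1+\delta)-\delta|\le C\delta^2$ for $|\delta|\le\varrho$. So $0<W<\infty$ a.s. By the portmanteau theorem for the closed set $(-\infty,0]$, $\limsup\mathbb P(X=0)\le\mathbb P(W\le0)=0$.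

**Part 2.** For the partial product $W_N$ over the first $N$ classes,
$$\mathbb EW_N^r=\prod_{c}\exp\big(\lambda_c[(1+\delta_c)^r-1-r\delta_c]\big)$$
(product over these $N$ classes). This is bounded in $N$ for every $r$, because $|(1+\delta)^r-1-r\delta|\le C_r\delta^2$ for $|\delta|\le1$ and (A3) holds. Boundedness of the $2r$-th moments makes $(W_N^r)_N$ uniformly integrable, and $W_N\to W$ a.s. by the proof of Theorem 5. So $\mathbb EW^r=\exp(\sum_c\lambda_c[(1+\delta_c)^r-1-r\delta_c])<\infty$, which is the limit in (7). $\blacksquare$
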